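# Zeros of $\sum_i a_i/(x-z_i)$ as multi-affine averages of the poles

## 1. One zero at a time

Let $n\ge 2$, let $z_1,\dots,z_n$ be distinct points of $\mathbb C$, and let $a_1,\dots,a_n>0$ with $\sum_i a_i=1$. Consider
$$f(x)=\sum_{i=1}^n\frac{a_i}{x-z_i}.$$
Write $[n]=\{1,\dots,n\}$ and put
$$p_j(x)=\prod_{i\ne j}(x-z_i),\qquad p_a=\sum_{j=1}^n a_jp_j .$$
The polynomial $p_a$ is monic of degree $n-1$, and $f=p_a/\prod_i(x-z_i)$. Since $p_a(z_j)=a_j\prod_{i\ne j}(z_j-z_i)\neq0$, nothing cancels: the zeros of $f$ are exactly the zeros of $p_a$, with multiplicity. Call them $w_1,\dots,w_{n-1}$.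

How are the $w$'s placed relative to the $z$'s? For $n=2$ the equation is $a_1(x-z_2)+a_2(x-z_1)=0$, so $w_1=a_1z_2+a_2z_1$. The zero is the average of the two points in which $z_2$ has weight $a_1=1-a_2$ and $z_1$ has weight $1-a_1$. By Jensen's inequality, $\Phi(w_1)\le(1-a_1)\Phi(z_1)+(1-a_2)\Phi(z_2)$ for every convex $\Phi:\mathbb C\to\mathbb R$. (Convex always means convex on $\mathbb C=\mathbb R^2$; such a real-valued function is automatically continuous.)

**Proposition 1.** For every $n\ge2$ and every convex $\Phi:\mathbb C\to\mathbb R$,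
$$\sum_{j=1}^{n-1}\Phi(w_j)\le\sum_{i=1}^n(1-a_i)\,\Phi(z_i).\tag{1}$$

*Proof.* Let $D=\operatorname{diag}(z_1,\dots,z_n)$, let $v=(\sqrt{a_1},\dots,\sqrt{a_n})$, a unit vector, let $W=v^\perp\subset\mathbb C^n$, and let $T$ be the compression of $D$ to $W$, that is, $D$ followed by orthogonal projection to $W$.

First, $p_a$ is the characteristic polynomial of $T$. Complete $v$ to an orthonormal basis whose remaining vectors span $W$. In this basis $\det(x-T)$ is the cofactor of the $(v,v)$ entry of $x-D$. By Cramer's rule it equals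
$$\det(x-D)\,\langle(x-D)^{-1}v,v\rangle=\prod_i(x-z_i)\sum_i\frac{a_i}{x-z_i}=p_a(x)$$
for $x\notin\{z_1,\dots,z_n\}$, hence for all $x$.

Second, by Schur triangularization there is an orthonormal basis $u_1,\dots,u_{n-1}$ of $W$ in which $T$ is upper triangular with diagonal $w_1,\dots,w_{n-1}$. Hence
$$w_j=\langle Du_j,u_j\rangle=\sum_i|u_j(i)|^2z_i .$$
For fixed $j$ the weights $|u_j(i)|^2$ sum to $1$. For fixed $i$, since $v,u_1,\dots,u_{n-1}$ is an orthonormal basis of $\mathbb C^n$, we have $\sum_j|u_j(i)|^2=1-a_i$. Apply Jensen to each $w_j$ and sum over $j$. $\blacksquare$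

So each zero is an average of the poles, and the pole $z_i$ is used with total weight $1-a_i$. What changes if we look at several zeros at once, for instance at $t_1w_1+t_2w_2$ or at $w_1w_2+w_1w_3+w_2w_3$?

## 2. Several zeros at once

Let $\Sigma_k$ be the symmetric group on $k$ elements, and let
$$\Pi_{k,m}(x_1,\dots,x_k)=\sum_{1\le i_1<\dots<i_m\le k}x_{i_1}\cdots x_{i_m}$$
be the $m$th elementary symmetric function. The following question is taken from Julius Borcea, "Equilibrium points of logarithmic potentials induced by positive charge distributions. I. Generalized de Bruijn-Springer relations", arXiv:math/0601519 (2006). Is it true that for all $k\in\{1,\dots,n-1\}$, $1\le m\le k$, $(t_1,\dots,t_k)\in\mathbb C^k$ and all convex $\Phi:\mathbb C\to\mathbb R$,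
$$\sum_{1\le r_1<\dots<r_k\le n-1}\ \sum_{\pi\in\Sigma_k}\Phi\big(\Pi_{k,m}(t_{\pi(1)}w_{r_1},\dots,t_{\pi(k)}w_{r_k})\big)\le\sum_{1\le s_1<\dots<s_k\le n}\Big(1-\sum_{i=1}^ka_{s_i}\Big)\sum_{\pi\in\Sigma_k}\Phi\big(\Pi_{k,m}(t_{\pi(1)}z_{s_1},\dots,t_{\pi(k)}z_{s_k})\big)\,?\tag{2}$$
For $k=m=1$ this is (1) applied to the convex function $x\mapsto\Phi(t_1x)$. For $k=2$, $m=1$ the inner sum on the left is $\Phi(t_1w_{r_1}+t_2w_{r_2})+\Phi(t_2w_{r_1}+t_1w_{r_2})$.

A particular case concerns moments. Identify $\mathbb C$ with the $x_1x_2$-plane in $\mathbb R^3$, and let $d(\cdot,L)$ be the distance to a line $L\subset\mathbb R^3$. For $k\ge2$ let $\Xi_k=\{t\in[0,1]^k:t_1+\dots+t_k=1\}$, and let $\sigma$ be the measure on $\Xi_k$ obtained from Lebesgue measure in the parameters $(t_1,\dots,t_{k-1})$, with $t_k=1-t_1-\dots-t_{k-1}$. For $\alpha\ge1$ and $(u_1,\dots,u_k)\in\mathbb C^k$ put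
$$I_{\alpha,L}[u_1,\dots,u_k]=\int_{\Xi_k}d(t_1u_1+\dots+t_ku_k,L)^\alpha\,d\sigma(t),$$
and $I_{\alpha,L}[u_1]=d(u_1,L)^\alpha$ for $k=1$. When the $u_i$ are the vertices of a convex $k$-gon, this is the $\alpha$-moment of that polygon with respect to $L$. In general it depends on the tuple and not only on its convex hull. For example, let $L$ be the $x_3$-axis, so $d(z,L)=|z|$, and let $\alpha=2$. Then
$$I_{2,L}[0,0,1]=\int_{\Xi_3}t_3^2\,d\sigma=\int_0^1t^2(1-t)\,dt=\tfrac1{12},\qquad I_{2,L}[0,1,1]=\int_0^1(1-t)^2(1-t)\,dt=\tfrac14,$$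
although both hulls are $[0,1]$. The second half of the question is whether, for every line $L$ and $\alpha\ge1$,
$$\sum_{1\le r_1<\dots<r_k\le n-1}I_{\alpha,L}[w_{r_1},\dots,w_{r_k}]\le\sum_{1\le s_1<\dots<s_k\le n}\Big(1-\sum_{i=1}^ka_{s_i}\Big)I_{\alpha,L}[z_{s_1},\dots,z_{s_k}].\tag{3}$$

**Theorem 2.** Let $n\ge2$, $z_i$ distinct, $a_i>0$, $\sum_ia_i=1$, and let $w_1,\dots,w_{n-1}$ be the zeros of $f$. Then (2) and (3) hold for all $k\in\{1,\dots,n-1\}$, $1\le m\le k$, $t\in\mathbb C^k$, all convex $\Phi:\mathbb C\to\mathbb R$, all lines $L$ in $\mathbb R^3$ and all $\alpha\ge1$.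

The first thing to try is the proof of Proposition 1, one factor at a time. Take $n=3$, $k=2$, $m=1$, $t=(\frac12,\frac12)$ and non-collinear $z_1,z_2,z_3$. From $w_1=\sum_i|u_1(i)|^2z_i$ and $w_2=\sum_l|u_2(l)|^2z_l$ we get
$$\frac{w_1+w_2}2=\sum_{i,l}|u_1(i)|^2|u_2(l)|^2\,\frac{z_i+z_l}2,$$
and Jensen bounds $\Phi\big(\frac{w_1+w_2}2\big)$ by $\sum_{i,l}|u_1(i)|^2|u_2(l)|^2\,\Phi\big(\frac{z_i+z_l}2\big)$. The terms with $i=l$ are fatal, because the right side of (2) contains only tuples of poles with *different* indices. Let $\Phi$ be the distance to the triangle whose vertices are the midpoints $\frac{z_i+z_l}2$, $i\ne l$. The right side of (2) is then $0$. The bound just obtained is $\sum_i|u_1(i)|^2|u_2(i)|^2\Phi(z_i)$, where each $\Phi(z_i)>0$. It is strictly positive: if $u_1(i)u_2(i)=0$ for all $i\in\{1,2,3\}$, then one of $u_1,u_2$ is a multiple of a standard basis vector, which is not orthogonal to $v$ because all entries of $v$ are positive. So treating the zeros independently loses too much. We need one law that places different poles in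 different slots.

## 3. Omitting one pole at random

**Definition.** A polynomial $G(u_1,\dots,u_N)$ with complex coefficients is *multi-affine* if it has degree $\le1$ in each variable.

So $u_1u_2+3u_3$ is multi-affine and $u_1^2$ is not. What matters here is that for fixed $t$ the function $\Pi_{k,m}(t_1u_1,\dots,t_ku_k)$ is multi-affine in $u$.

Let $\Delta=\{a\in[0,1]^n:\sum_ja_j=1\}$, with vertices $e_1,\dots,e_n$. The definition of $p_a$ makes sense for all $a\in\Delta$. Let $B_j$ be the set of bijections $\beta:[n-1]\to[n]\setminus\{j\}$, and write $z_\beta=(z_{\beta(1)},\dots,z_{\beta(n-1)})$.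

**Theorem 1.** Let $z_1,\dots,z_n$ be distinct, let $a\in\Delta$ and let $w=(w_1,\dots,w_{n-1})$ be the zeros of $p_a$ in any order. There are probability vectors $(\lambda_j(\beta))_{\beta\in B_j}$, $j\in[n]$, such that for every multi-affine $G$ in $n-1$ variables
$$G(w)=\sum_{j=1}^na_j\sum_{\beta\in B_j}\lambda_j(\beta)\,G(z_\beta).\tag{4}$$

In words: omit $z_j$ with probability $a_j$, put the other poles into the $n-1$ slots by a random bijection, and the expected value of $G$ is $G(w)$. The same law works for all $G$ at once. Before proving Theorem 1, let us see that it is enough.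

**Proof of Theorem 2 from Theorem 1.**

**Step 1: rewrite (2) with injections.** This step removes the permutations. Since $\Pi_{k,m}$ is symmetric,
$$\Pi_{k,m}(t_{\pi(1)}w_{r_1},\dots,t_{\pi(k)}w_{r_k})=\Pi_{k,m}\big(t_1w_{r_{\pi^{-1}(1)}},\dots,t_kw_{r_{\pi^{-1}(k)}}\big).$$
As $r_1<\dots<r_k$ and $\pi$ vary, the map $l\mapsto r_{\pi^{-1}(l)}$ runs over all injections $r:[k]\to[n-1]$, each exactly once. With $G(u)=\Pi_{k,m}(t_1u_1,\dots,t_ku_k)$, the left side of (2) is $\sum_r\Phi(G(w_{r(1)},\dots,w_{r(k)}))$. In the same way the right side is $\sum_s\big(1-\sum_ia_{s(i)}\big)\Phi(G(z_{s(1)},\dots,z_{s(k)}))$ over injections $s:[k]\to[n]$, because the weight depends only on the image of $s$.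

**Step 2: apply Theorem 1 and Jensen, and count.** For fixed $r$, the function $u\mapsto G(u_{r(1)},\dots,u_{r(k)})$ is multi-affine on $\mathbb C^{n-1}$. By (4), $G(w_{r(1)},\dots,w_{r(k)})$ is a convex combination of values at poles, so Jensen gives
$$\Phi(G(w_{r(1)},\dots,w_{r(k)}))\le\sum_ja_j\sum_{\beta\in B_j}\lambda_j(\beta)\,\Phi\big(G(z_{\beta(r(1))},\dots,z_{\beta(r(k))})\big).$$
Sum over $r$. For fixed $\beta\in B_j$ the map $r\mapsto\beta\circ r$ is a bijection from the injections $[k]\to[n-1]$ onto the injections $[k]\to[n]\setminus\{j\}$. The inner sum therefore no longer depends on $\beta$, and $\sum_\beta\lambda_j(\beta)=1$. Hence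
$$\sum_r\Phi(G(w_{r(1)},\dots,w_{r(k)}))\le\sum_ja_j\sum_{s:\,j\notin s([k])}\Phi(G(z_{s(1)},\dots,z_{s(k)})).$$
Exchanging the sums, the coefficient of the term of $s$ is $\sum_{j\notin s([k])}a_j=1-\sum_ia_{s(i)}$. This is (2).

**Step 3: integrate to get the moments.** The distance to the convex set $L$ is a convex function on $\mathbb R^3$, and $x\mapsto x^\alpha$ is convex and nondecreasing on $[0,\infty)$ for $\alpha\ge1$. So $\Phi(z)=d(z,L)^\alpha$ is convex on $\mathbb C$. For $k=1$, (3) is (2) with $m=1$, $t_1=1$. For $k\ge2$ apply (2) with $m=1$ and $t\in\Xi_k$, and integrate over $\Xi_k$ with respect to $\sigma$. Permuting the coordinates of $t$ is an affine change of the parameters $(t_1,\dots,t_{k-1})$ with Jacobian $\pm1$, so $\sigma$ is invariant, and for each $\pi$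
$$\int_{\Xi_k}d\Big(\sum_it_{\pi(i)}u_i,L\Big)^\alpha d\sigma(t)=I_{\alpha,L}[u_1,\dots,u_k].$$
Both sides of the integrated inequality carry the factor $k!$. Divide by it. $\blacksquare$

## 4. Three poles by hand

For $n=3$ and $a_i>0$ we can build the law directly. A multi-affine $G(u_1,u_2)$ is a combination of $1,u_1,u_2,u_1u_2$. Comparing coefficients in $p_a=\sum_ja_jp_j$ gives
$$w_1w_2=a_1z_2z_3+a_2z_1z_3+a_3z_1z_2,\qquad w_1+w_2=\sum_ja_j(z_1+z_2+z_3-z_j).$$
So (4) holds for $u_1u_2$ and for $u_1+u_2$ whatever the $\lambda_j$ are. Only $G=u_1$ remains. By Section 1, $w_1=\sum_iq_iz_i$ with $q_i=|u_1(i)|^2\ge0$, $\sum_iq_i=1$, and $q_i\le1-a_i$ because $q_i+|u_2(i)|^2=1-a_i$.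

A bijection $\beta\in B_j$ is determined by $i=\beta(1)\ne j$. Put $x_{ji}=a_j\lambda_j(\beta)$. We need $x_{ji}\ge0$ for $i\neq j$, with $\sum_ix_{ji}=a_j$ and $\sum_jx_{ji}=q_i$. Let $x_{31}=\tau$. The equations force
$$x_{32}=a_3-\tau,\quad x_{21}=q_1-\tau,\quad x_{23}=a_2-q_1+\tau,\quad x_{12}=q_2-a_3+\tau,\quad x_{13}=a_1+a_3-q_2-\tau,$$
and these satisfy all row and column equations (the third column gives $a_1+a_2+a_3-q_1-q_2=q_3$). All entries are nonnegative if and only if
$$\max(0,\ q_1-a_2,\ a_3-q_2)\le\tau\le\min(a_3,\ q_1,\ a_1+a_3-q_2).$$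
Such a $\tau$ exists. Indeed $0\le a_3$, $0\le q_1$, and $0\le a_1+a_3-q_2$ is $q_2\le1-a_2$. Next, $q_1-a_2\le a_3$ is $q_1\le1-a_1$; $q_1-a_2\le q_1$ is clear; and $q_1-a_2\le a_1+a_3-q_2$ is $q_1+q_2\le1$. Finally $a_3-q_2\le a_3$ is clear; $a_3-q_2\le q_1$ is $q_3\le1-a_3$; and $a_3-q_2\le a_1+a_3-q_2$ is clear. So (4) holds for $n=3$, $a_i>0$.

For $n=4$ this bookkeeping no longer suffices. Only the symmetric combinations are automatic, so one must match $w_1,w_2,w_3$ and also $w_1w_2$, $w_1w_3$, $w_2w_3$ separately, by a single law on bijections. The numbers $|u_j(i)|^2$ prescribe only what happens in one slot at a time. Instead of building the law, we use duality to reduce its existence to an inequality.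

## 5. Duality, and why convexity in $a$ is not available

From here until Theorem 3 the points $z_1,\dots,z_n$ are distinct and fixed. For a multi-affine $G$ in $n-1$ variables and $a\in\Delta$ define
$$\varphi(a)=\max\ \operatorname{Re}G(u_1,\dots,u_{n-1})\quad\text{over all orderings }(u_1,\dots,u_{n-1})\text{ of the zeros of }p_a .$$
At a vertex, $p_{e_j}=p_j$, so $\varphi(e_j)=\max_{\beta\in B_j}\operatorname{Re}G(z_\beta)$. Let $\ell(a)=\sum_ja_j\varphi(e_j)$, the affine function with the same vertex values.

**Lemma 2.** For every multi-affine $G$ in $n-1$ variables, $\varphi\le\ell$ on $\Delta$.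

**Proof of Theorem 1 from Lemma 2.** The aim is to see the existence of the $\lambda_j$ as membership in a convex set. For $u\in\mathbb C^{n-1}$ let $M(u)=\big(\prod_{i\in A}u_i\big)_{A\subset[n-1]}\in\mathbb C^{2^{n-1}}$ be the list of all multi-affine monomials. Let $V_j=\operatorname{conv}\{M(z_\beta):\beta\in B_j\}$ and let $K=\sum_ja_jV_j$ (Minkowski sum), a compact convex set. If $M(w)\in K$, then $M(w)=\sum_ja_j\sum_\beta\lambda_j(\beta)M(z_\beta)$ for some probability vectors $\lambda_j$, and applying linear functionals gives (4) for every $G$.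

Suppose $M(w)\notin K$. Then some real-linear functional strictly separates $M(w)$ from $K$. A real-linear functional on $\mathbb C^{2^{n-1}}$ is the real part of a complex-linear one, and a complex-linear functional composed with $M$ is a multi-affine polynomial $G$. A linear functional on a Minkowski sum is maximized summand by summand, so
$$\operatorname{Re}G(w)>\sum_ja_j\max_{\beta\in B_j}\operatorname{Re}G(z_\beta)=\ell(a).$$
But $\operatorname{Re}G(w)\le\varphi(a)\le\ell(a)$ by Lemma 2, a contradiction. $\blacksquare$

It remains to prove Lemma 2. If $\varphi$ were convex on $\Delta$, the lemma would be immediate. It is not. Take $z=(-1,0,1)$ and $G(u_1,u_2)=u_1$, so that $\varphi(a)$ is the largest real part of a zero. At the barycenter $b=(\frac13,\frac13,\frac13)$ we have $p_b=x^2-\frac13$. Since $p_{e_2}=x^2-1$, along $b+s(e_2-b)$, $-\frac12\le s\le1$, the polynomial is $x^2-\frac{1+2s}3$, and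
$$\varphi\big(b+s(e_2-b)\big)=\sqrt{\tfrac{1+2s}3},$$
which is strictly concave in $s$. (Lemma 2 itself is fine at $b$: the vertex values are $1,1,0$, so $\ell(b)=\frac23>\frac1{\sqrt3}=\varphi(b)$.)

Look at the other two directions at $b$. Write $\rho=1/\sqrt3$, so the zeros are $\pm\rho$. A zero $w$ of $p+sq$ moves with speed $-q(w)/p'(w)$ at $s=0$. Let $c_\pm$ be the speeds of $\pm\rho$ along $b+s(e_j-b)$, where $q=p_{e_j}-p_b$ and $p'(\pm\rho)=\pm2\rho$.

* For $e_1$: $q=-x+\frac13$, so $c_+=\frac12-\frac1{6\rho}$, $c_-=\frac12+\frac1{6\rho}$, and $c_+c_-=\frac14-\frac1{36\rho^2}=\frac16$.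
* For $e_2$: $q=-\frac23$, so $c_\pm=\pm\frac1{3\rho}$, and $c_+c_-=-\frac1{9\rho^2}=-\frac13$.
* For $e_3$: $q=x+\frac13$, so $c_+=-\frac12-\frac1{6\rho}$, $c_-=-\frac12+\frac1{6\rho}$, and $c_+c_-=\frac16$.

The average of $c_+c_-$ with weights $\frac13,\frac13,\frac13$ is $0$. This cancellation is general. Single directions have second derivatives of both signs, but the average over $j$, with weight $a_j$ on the direction from $a$ to $e_j$, vanishes for every multi-affine function of the zeros. That suffices for a maximum principle.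

## 6. The averaged second derivative vanishes

We need the computation on every face of $\Delta$. Let $J\subset[n]$ with $|J|=N\ge2$, let $\Delta_J$ be the face spanned by $\{e_j\}_{j\in J}$ and $\Delta_J^\circ$ its relative interior. For $a\in\Delta_J$ put
$$\hat p_j=\prod_{i\in J\setminus\{j\}}(x-z_i)\quad(j\in J),\qquad\hat p_a=\sum_{j\in J}a_j\hat p_j .$$
Then $\hat p_a$ is monic of degree $N-1$. Since $p_j=\hat p_j\prod_{i\notin J}(x-z_i)$ for $j\in J$, we have $p_a=\hat p_a\prod_{i\notin J}(x-z_i)$: on the face, the poles $z_i$ with $i\notin J$ are frozen zeros of $p_a$. For a $C^2$ function $h$ on an open subset of $\Delta_J^\circ$ define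
$$(Lh)(a)=\sum_{j\in J}a_j\,\frac{d^2}{ds^2}\Big|_{s=0}h\big(a+s(e_j-a)\big)=\sum_{j\in J}a_j\,D^2h(a)[e_j-a,e_j-a].$$
(This operator $L$ is unrelated to the lines $L$ of (3), which no longer occur in the proof of Theorem 1.)

**Lemma 1.** Let $a\in\Delta_J^\circ$ be such that $\hat p_a$ has simple zeros, let $w_1,\dots,w_{N-1}$ be local analytic branches of these zeros, and let $\hat G$ be multi-affine in $N-1$ variables. Then $L\big(\hat G(w_1,\dots,w_{N-1})\big)(a)=0$.

*Proof.* The branches exist by the implicit function theorem. Write $p=\hat p_a$.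

**Step 1: the second derivative of a zero, in terms of speeds.** Fix $j\in J$. Since $\hat p_a$ is affine in $a$, along $a+s(e_j-a)$ the polynomial is $p+sq$ with $q=\hat p_j-p$, and $\deg q\le N-2$ because both polynomials are monic of degree $N-1$. Let dots denote $s$-derivatives at $s=0$. Differentiating $p(w_i)+sq(w_i)=0$ once and twice and setting $s=0$ gives $p'(w_i)\dot w_i+q(w_i)=0$ and $p'(w_i)\ddot w_i+p''(w_i)\dot w_i^2+2q'(w_i)\dot w_i=0$. As $q(w_i)=\hat p_j(w_i)$,
$$c_i^{(j)}:=\dot w_i=-\frac{\hat p_j(w_i)}{p'(w_i)},\qquad\ddot w_i=-\frac{p''(w_i)\dot w_i^2+2q'(w_i)\dot w_i}{p'(w_i)}.$$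
To remove $q'$, interpolate. The polynomial $q$ has degree $\le N-2$ and is known at the $N-1$ points $w_l$, so Lagrange's formula gives
$$q(x)=\sum_l\frac{q(w_l)}{p'(w_l)}\,\frac{p(x)}{x-w_l}=-\sum_lc_l^{(j)}\frac{p(x)}{x-w_l}.$$
The derivative of $p(x)/(x-w_i)$ at $w_i$ is $\frac12p''(w_i)$, and for $l\ne i$ the derivative of $p(x)/(x-w_l)$ at $w_i$ is $p'(w_i)/(w_i-w_l)$. So
$$q'(w_i)=-\tfrac12c_i^{(j)}p''(w_i)-p'(w_i)\sum_{l\ne i}\frac{c_l^{(j)}}{w_i-w_l}.$$
Insert this in the formula for $\ddot w_i$. The terms with $p''$ cancel, and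
$$\ddot w_i=2\sum_{l\ne i}\frac{c_i^{(j)}c_l^{(j)}}{w_i-w_l}.\tag{5}$$

**Step 2: the mixed products of speeds average to zero.** Put $\omega(x)=\prod_{i\in J}(x-z_i)$. For $j\in J$ we have $\hat p_a(z_j)=a_j\prod_{i\in J\setminus\{j\}}(z_j-z_i)\ne0$, since $a_j>0$ in the relative interior. So $w_i\ne z_j$, hence $\hat p_j(w_i)=\omega(w_i)/(w_i-z_j)$, and $\hat p_a(w_i)=0$ says $\sum_{j\in J}\frac{a_j}{w_i-z_j}=0$. For $i\ne l$,
$$\sum_{j\in J}a_jc_i^{(j)}c_l^{(j)}=\frac{\omega(w_i)\,\omega(w_l)}{p'(w_i)\,p'(w_l)}\sum_{j\in J}\frac{a_j}{(w_i-z_j)(w_l-z_j)}=0,\tag{6}$$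
because
$$\frac1{(w_i-z_j)(w_l-z_j)}=\frac1{w_l-w_i}\Big(\frac1{w_i-z_j}-\frac1{w_l-z_j}\Big),$$
and each of the two sums over $j$ vanishes.

**Step 3: combine.** Write $\ddot w_i^{(j)}$ for the second derivative in the direction $e_j-a$. By (5) and (6), $\sum_ja_j\ddot w_i^{(j)}=0$. By the chain rule, and since $\partial_i^2\hat G=0$,
$$L\big(\hat G(w)\big)=\sum_i\partial_i\hat G\sum_ja_j\ddot w_i^{(j)}+\sum_{i\ne l}\partial_i\partial_l\hat G\sum_ja_jc_i^{(j)}c_l^{(j)}=0.\qquad\blacksquare$$

Multi-affinity is used exactly here: a term $\partial_i^2\hat G\sum_ja_j(c_i^{(j)})^2$ would not cancel.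

## 7. A maximum principle that survives collisions of zeros

Two difficulties stand between Lemma 1 and Lemma 2. The function $\varphi$ is a maximum, so it need not be smooth; and where zeros collide the branches themselves are not smooth. For instance, if $z_1,z_2,z_3$ are the cube roots of unity and $a=(\frac13,\frac13,\frac13)$, then $p_a=\frac13(x^3-1)'=x^2$ has a double zero at an interior point of $\Delta$. What stays smooth there is the symmetric quantity $\frac12(w_1+w_2)=-\frac12\sum_ja_jz_j$. We shall replace $\varphi$, near a maximum point, by a smooth function lying below it, obtained by averaging over the positions of colliding zeros.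

*Proof of Lemma 2.*

**Step 1: a perturbed maximum away from the vertices.** First, $\varphi$ is continuous. The multiset of zeros of a monic polynomial depends continuously on the coefficients: if $a^\nu\to a$, any ordering of the zeros of $p_a$ is a limit of orderings of the zeros of $p_{a^\nu}$, and orderings of the zeros of $p_{a^\nu}$ have subsequences converging to orderings of the zeros of $p_a$. The first fact gives $\liminf\varphi(a^\nu)\ge\varphi(a)$, the second $\limsup\varphi(a^\nu)\le\varphi(a)$.

Suppose $\mu=\max_\Delta(\varphi-\ell)>0$. Fix $0<\varepsilon<\mu$ and let $a^0$ maximize $\varphi-\ell+\varepsilon|a|^2$ on $\Delta$. The maximum is at least $\mu$, while at a vertex the value is $0+\varepsilon<\mu$. So $a^0$ is not a vertex, and $a^0\in\Delta_J^\circ$ for some $J$ with $N=|J|\ge2$.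

**Step 2: separate the frozen zeros.** This reduces everything to $\hat p_a$. On $\Delta_J$ the zeros of $p_a$ are the $n-N$ constants $z_i$, $i\notin J$, together with the $N-1$ zeros of $\hat p_a$. Choose an ordering attaining $\varphi(a^0)$. Designate in it $n-N$ positions that carry the constants $z_i$, $i\notin J$; the other $N-1$ positions carry the zeros of $\hat p_{a^0}$. (A zero of $\hat p_{a^0}$ may happen to equal some $z_i$ with $i\notin J$; then any choice of designation will do.) Inserting the constants into $G$ at the designated positions gives a multi-affine $\hat G$ in $N-1$ variables and an ordering $\hat u$ of the zeros of $\hat p_{a^0}$ with $\varphi(a^0)=\operatorname{Re}\hat G(\hat u)$. Moreover $\varphi(a)\ge\operatorname{Re}\hat G(\hat v)$ for every $a\in\Delta_J$ and every ordering $\hat v$ of the zeros of $\hat p_a$, since $\hat v$ with the constants inserted is an ordering of the zeros of $p_a$.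

**Step 3: the smooth minorant.** Let $\omega_1,\dots,\omega_d$ be the distinct entries of $\hat u$, occurring on blocks of positions $P_1,\dots,P_d$, and let $D_1,\dots,D_d$ be disjoint closed discs centered at $\omega_1,\dots,\omega_d$. For $a\in\Delta_J^\circ$ near $a^0$, the polynomial $\hat p_a$ has exactly $|P_c|$ zeros in the interior of $D_c$ and none on $\partial D_c$. Put the zeros lying in $D_c$ on the positions $P_c$ in some order, and let $H(a)$ be the average of $\operatorname{Re}\hat G$ over all arrangements that permute positions inside each block. We claim three things.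

*$H\le\varphi$ near $a^0$ on $\Delta_J^\circ$, and $H(a^0)=\varphi(a^0)$.* Each arrangement is an ordering of the zeros of $\hat p_a$, so Step 2 bounds each term by $\varphi(a)$. At $a^0$ all arrangements coincide with $\hat u$.

*$H$ is real-analytic near $a^0$.* The average of $\hat G$ over the arrangements is a polynomial in the zeros, symmetric within each block. By the theorem on symmetric polynomials, applied block by block, it is a polynomial in the power sums of the zeros in each $D_c$. The $m$th of these is
$$\frac1{2\pi i}\oint_{\partial D_c}x^m\,\frac{\hat p_a'(x)}{\hat p_a(x)}\,dx,$$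
which is analytic in $a$ because $\hat p_a$ has no zero on $\partial D_c$. And $H$ is the real part of that polynomial.

*$LH=0$ near $a^0$.* Let $a$ be near $a^0$ with $\hat p_a$ having simple zeros. Near $a$ the zeros form analytic branches, each staying in the interior of its disc, so $H$ is the average of $\operatorname{Re}\hat G$ over finitely many ways of listing these branches. Lemma 1 applies to each listing, and $L$, having real coefficients, commutes with $\operatorname{Re}$; so $(LH)(a)=0$. Such points $a$ are dense: the discriminant of $\hat p_a$ is a polynomial on the affine span of $\Delta_J$, and it is not identically zero, since at $e_j$, $j\in J$, the polynomial $\hat p_j$ has distinct zeros. A nonzero polynomial on a real affine space cannot vanish on a nonempty open set. Finally $LH$ is continuous, so it vanishes near $a^0$.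

**Step 4: the contradiction.** On $\Delta_J^\circ$ near $a^0$ we have $H-\ell+\varepsilon|a|^2\le\varphi-\ell+\varepsilon|a|^2$, with equality at $a^0$, where the right side is maximal. So the smooth function $H-\ell+\varepsilon|a|^2$ has a local maximum on $\Delta_J^\circ$ at $a^0$. Its second derivatives at $a^0$ along the directions $e_j-a^0$, $j\in J$, are therefore $\le0$, and $L(H-\ell+\varepsilon|a|^2)(a^0)\le0$. On the other hand $LH(a^0)=0$, and $L\ell=0$ since $\ell$ is affine, while
$$L|a|^2(a^0)=2\sum_{j\in J}a_j^0\,|e_j-a^0|^2>0,$$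
because $a_j^0>0$ for $j\in J$ and $a^0$ is not a vertex. This is a contradiction. So $\mu\le0$. $\blacksquare$

Lemma 2 is proved, and with it Theorem 1 (Section 5) and Theorem 2 (Section 3).

## 8. Coinciding poles, vector-valued $G$, and which $G$ are admissible

Write $r:[k]\hookrightarrow[n]$ for an injection. The proof of Theorem 2 used about $\Pi_{k,m}$ only that it is multi-affine, once the sums were written over injections. For entire functions this condition is also necessary.

**Theorem 3.**
(a) Let $a\in\Delta$, let $z_1,\dots,z_n$ be arbitrary (not necessarily distinct), and let $w_1,\dots,w_{n-1}$ be the zeros of $p_a$. Let $1\le k\le n-1$, let $G:\mathbb C^k\to\mathbb C^d$ have multi-affine components, and let $\Phi:\mathbb C^d\to\mathbb R$ be convex. Then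
$$\sum_{r:[k]\hookrightarrow[n-1]}\Phi\big(G(w_{r(1)},\dots,w_{r(k)})\big)\le\sum_{s:[k]\hookrightarrow[n]}\Big(1-\sum_ia_{s(i)}\Big)\Phi\big(G(z_{s(1)},\dots,z_{s(k)})\big),\tag{7}$$
with equality if $\Phi$ is affine over $\mathbb R$. No symmetry of $G$ is needed.
(b) Conversely, let $G:\mathbb C^k\to\mathbb C$ be entire, and suppose (7) holds with $n=k+1$ for all distinct $z_i$, all $a_i>0$ with $\sum a_i=1$, and all convex $\Phi:\mathbb C\to\mathbb R$. Then $G$ is multi-affine.

*Proof of (a).* We first extend Theorem 1 to arbitrary $z$. Let $z^{(\nu)}\to z$ have distinct entries. The corresponding polynomials converge to $p_a$, so their zeros can be ordered with $w^{(\nu)}\to w$. The probability vectors $\lambda_j^{(\nu)}$ lie in compact simplices; pass to a convergent subsequence and take limits in (4) for each of the finitely many multi-affine monomials. This gives (4) for $z$ and $w$, by linearity for every $G$.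

Now repeat Step 2 of the proof of Theorem 2. For each $r$, apply (4) to every component of $u\mapsto G(u_{r(1)},\dots,u_{r(k)})$. The weights are the same for all components, so the vector $G(w_{r(1)},\dots,w_{r(k)})$ is a convex combination of the vectors $G(z_{\beta(r(1))},\dots,z_{\beta(r(k))})$. Jensen on $\mathbb C^d=\mathbb R^{2d}$ and the same count give (7). For real-affine $\Phi$, Jensen is an equality. $\blacksquare$

*Proof of (b).* By continuity of the zeros, of $G$ and of $\Phi$, (7) also holds when some $a_i=0$. The plan is to let two poles $u_i\pm h$ of weight $\frac12$ straddle a zero $u_i$, so that (7) becomes a second-difference inequality in one variable.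

**Step 1: isolate one permuted copy of $G$.** Since (7) sums over all injections, we need a $\Phi$ that sees only one function. For $\pi\in\Sigma_k$ put $G_\pi(u)=G(u_{\pi(1)},\dots,u_{\pi(k)})$. Choose $u^0$ with distinct coordinates at which any two distinct functions among the $G_\pi$ take distinct values. This is possible: the excluded set is a finite union of zero sets of nonzero entire functions, hence closed with empty interior. Take a vertex of the convex hull of the finite set $\{G_\pi(u^0)\}\subset\mathbb C$, say the value at $u^0$ of $F:=G_{\pi_0}$. A line strictly separates this vertex from the other values. By continuity there are $\lambda\in\mathbb C$, $c\in\mathbb R$ and a neighborhood $U$ of $u^0$, consisting of points with distinct coordinates, such that on $U$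
$$\operatorname{Re}(\lambda F)>c,\qquad\operatorname{Re}(\lambda G_\pi)<c\ \text{ whenever }G_\pi\ne F .$$
If there are at least two distinct functions among the $G_\pi$, then $\lambda\ne0$ automatically. Otherwise the second condition is empty, and we take $\lambda=1$, a bounded $U$, and $c$ small. Let $T\ge1$ be the number of $\pi$ with $G_\pi=F$.

**Step 2: the straddling configuration.** Let $\epsilon_i$ be the $i$th standard basis vector of $\mathbb C^k$. Fix $u\in U$, a slot $i$, and small $h\in\mathbb C\setminus\{0\}$ with $u\pm h\epsilon_i\in U$. Take the $n=k+1$ poles $u_i+h$ and $u_i-h$ with weight $\frac12$ each, and $u_l$, $l\ne i$, with weight $0$. They are distinct, because points of $U$ have distinct coordinates and $h\ne0$. Then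
$$p_a(x)=\tfrac12\big[(x-u_i+h)+(x-u_i-h)\big]\prod_{l\ne i}(x-u_l)=\prod_l(x-u_l),$$
so the zeros are $u_1,\dots,u_k$. An injection $s:[k]\hookrightarrow[k+1]$ omits exactly one index $j$, and its weight is $1-\sum_ia_{s(i)}=a_j$. So only the injections omitting $u_i-h$ or $u_i+h$ count, with weight $\frac12$, and they list the coordinates of $u+h\epsilon_i$ or $u-h\epsilon_i$ in all orders. Hence (7) says
$$\sum_\pi\Phi(G_\pi(u))\le\tfrac12\sum_\pi\Phi(G_\pi(u+h\epsilon_i))+\tfrac12\sum_\pi\Phi(G_\pi(u-h\epsilon_i)).$$
For the convex function $\Phi(x)=\max(0,\operatorname{Re}(\lambda x)-c)$, only the $\pi$ with $G_\pi=F$ contribute: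
$$T\big(\operatorname{Re}\lambda F(u)-c\big)\le\tfrac12T\big(\operatorname{Re}\lambda F(u+h\epsilon_i)-c\big)+\tfrac12T\big(\operatorname{Re}\lambda F(u-h\epsilon_i)-c\big).$$

**Step 3: rotate $h$.** Put $h=\rho e^{i\theta}$ (here $i$ in the exponent is the imaginary unit), divide by $\rho^2$ and let $\rho\to0$. This gives $\operatorname{Re}\big(\lambda\,\partial_i^2F(u)\,e^{2i\theta}\big)\ge0$ for all $\theta$. Replacing $\theta$ by $\theta+\frac\pi2$ changes the sign, so the real part is $0$ for all $\theta$; thus $\lambda\,\partial_i^2F(u)=0$, and $\partial_i^2F(u)=0$ as $\lambda\ne0$. This holds on $U$, hence everywhere by analyticity, for each slot $i$. So $F$ is affine in each variable, that is, multi-affine. Since $G$ arises from $F$ by permuting variables, $G$ is multi-affine. $\blacksquare$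

## 9. Range of the weights, uniqueness of the coefficients, and a converse

**Theorem 4.**
(i) Let $a\in\mathbb R^n$ with $\sum a_j=1$, and let $w$ denote the zeros of $p_a$ (monic of degree $n-1$). The inequality (2) holds for all distinct $z$, all $k,m,t$ and all convex $\Phi$ if and only if all $a_j\ge0$.
(ii) Let $a\in\Delta$ and $k$ be fixed. Suppose real numbers $C_S$ ($S\subset[n]$, $|S|=k$) can replace $1-\sum_{i\in S}a_i$ in (2) for $m=k$, $t=(1,\dots,1)$, for all distinct $z$ and all convex $\Phi$. Then $C_S=1-\sum_{i\in S}a_i$.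
(iii) Fix distinct $z$ and $a\in\Delta$. A tuple $w\in\mathbb C^{n-1}$ satisfies all the inequalities (2) and (3) if and only if $w_1,\dots,w_{n-1}$ are the zeros of $p_a$. The cases $m=k=1,\dots,n-1$, $t=(1,\dots,1)$, $\Phi\in\{\pm\operatorname{Re},\pm\operatorname{Im}\}$ of (2) already suffice.

*Proof of (i).* If all $a_j\ge0$, then $a\in\Delta$ and (2) is the case $G(u)=\Pi_{k,m}(t_1u_1,\dots,t_ku_k)$ of (7), by Step 1 of the proof of Theorem 2.

For necessity we choose $\Phi$ so that only one term survives on the right. Fix $j$. Take distinct positive reals $z_i$ with $z_j$ the smallest, and put $\zeta_l=\prod_{i\ne l}z_i$, so $\zeta_j>\zeta_l$ for $l\ne j$. Let $k=m=n-1$ and $t=(1,\dots,1)$. The set $S=[n]\setminus\{l\}$ has weight $1-\sum_{i\ne l}a_i=a_l$, and its term involves $\Phi(\zeta_l)$. Choose $c$ with $\max_{l\ne j}\zeta_l<c<\zeta_j$ and $\Phi(x)=\max(0,\operatorname{Re}x-c)$. The right side of (2) is $(n-1)!\,a_j(\zeta_j-c)$, and the left side is $\ge0$. So $a_j\ge0$. $\blacksquare$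

*Proof of (iii).* Put $z_S=\prod_{i\in S}z_i$. For $m=k$ and $t=(1,\dots,1)$ all permutations in (2) give the same term, so both sides carry a factor $k!$. With $\Phi=\pm\operatorname{Re}$ and $\pm\operatorname{Im}$ the inequalities become equalities of real and of imaginary parts, that is,
$$\Pi_{n-1,k}(w_1,\dots,w_{n-1})=\sum_{|S|=k}\Big(1-\sum_{i\in S}a_i\Big)z_S=\sum_ja_j\sum_{|S|=k,\ j\notin S}z_S.\tag{8}$$
The coefficient of $x^{n-1-k}$ in $p_a=\sum_ja_j\prod_{i\ne j}(x-z_i)$ is $(-1)^k$ times the right side of (8), so the right side is the $k$th elementary symmetric function of the zeros of $p_a$. If (8) holds for $k=1,\dots,n-1$, then $\prod_i(x-w_i)=p_a(x)$, and $w$ lists the zeros of $p_a$.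

Conversely, if $w$ lists the zeros of $p_a$, then (2) holds by Theorem 3(a), and (3) follows from (2) by Step 3 of the proof of Theorem 2, which uses nothing else. $\blacksquare$

*Proof of (ii).* Use $\Phi=\pm\operatorname{Re},\pm\operatorname{Im}$ in the inequality with the $C_S$. As before, it gives $\Pi_{n-1,k}(w_1,\dots,w_{n-1})=\sum_SC_Sz_S$, where $w$ are the zeros of $p_a$. For these zeros (8) holds, so
$$\sum_{|S|=k}C_Sz_S=\sum_{|S|=k}\Big(1-\sum_{i\in S}a_i\Big)z_S$$
for all distinct $z$, and by continuity for all $z\in\mathbb C^n$. Comparing the coefficients of the monomials $z_S$ gives $C_S=1-\sum_{i\in S}a_i$. $\blacksquare$
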